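# Nine points on an elliptic quartic and a Green's function on $\mathbb P^3$

## 1. A class on the blow-up of nine points of an elliptic quartic

We start with a threefold and a divisor class on it. Let $B\subset\mathbb P^3$ be a smooth complete intersection of two quadrics. It is an elliptic curve of degree 4. Put $\eta:=\mathcal O(1)|_B$, a class of degree 4 in $\mathrm{Pic}(B)$. Choose nine points $p_1,\dots,p_9\in B$ such that
$$\eta,\ p_1,\ \dots,\ p_9\quad\text{are } \mathbb Z\text{-linearly independent in } \mathrm{Pic}(B); \tag{1.1}$$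
very general points have this property (checked in Section 8). In particular the $p_k$ are distinct. Let $\pi:Y\to\mathbb P^3$ be the blow-up of these nine points, $E_k$ the exceptional divisor over $p_k$, and $H$ the pull-back of the hyperplane class. Then $\mathrm{Pic}(Y)=N^1(Y)$ is free on $H,E_1,\dots,E_9$. The class on which everything turns is
$$D=(1+6\sqrt2)\,H-\tfrac{3}{\sqrt2}\,\bigl(3E_1+3E_2+E_3+E_4+2E_5+2E_6+2E_7+2E_8+2E_9\bigr). \tag{1.2}$$

**Proposition 1.1.** (a) $D$ is pseudoeffective, i.e. a limit of classes of effective $\mathbb R$-divisors. (b) There are irreducible curves $C_n\subset Y$ $(n\ge0)$ with $D\cdot C_n<0$, such that $\bigcup_{n\in I_0}C_n$ is Zariski dense in $Y$ for every infinite set $I_0$ of indices.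

The first such curve can be seen by hand. Let $C_0$ be the strict transform of the line through $p_1$ and $p_2$. A line meeting $B$ in three points would be contained in both quadrics, hence in $B$, which is impossible. So this line passes through no other $p_k$, and
$$D\cdot C_0=(1+6\sqrt2)-\tfrac3{\sqrt2}(3+3)=1-3\sqrt2<0 .$$
The surprise is that there are infinitely many negative curves, and that they fill $Y$ densely. On a smooth projective surface this cannot happen: a pseudoeffective class there has a Zariski decomposition $P+N$ with $P$ nef and $N\ge0$, so it is negative only on components of $N$, and these are finite in number.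

Two features of (1.2) matter. The coefficient of $H$ is irrational compared with those of the $E_k$. The coefficients of the $E_k$, however, are in the *rational* proportion $3:3:1:1:2:2:2:2:2$. Only this proportion enters the data of the problem we now describe, while the irrational number survives as the maximum of a function.

## 2. Semivaluations, Green's functions, and the set $Z_X$

Let $X$ be a smooth projective variety over $\mathbb C$, where $\mathbb C$ carries the trivial absolute value.

**Points of $X^{\mathrm{an}}$.** A point $w\in X^{\mathrm{an}}$ is a semivaluation: a scheme point $\xi\in X$ together with a real valuation of its residue field that is trivial on $\mathbb C$. If $\xi$ is the generic point, $w$ is a valuation of the function field $\mathbb C(X)$. One example is the trivial valuation $v_{\mathrm{triv}}$, which is $0$ on every nonzero function. As $X$ is proper, $w$ has a *center* $c_X(w)\in X$, the image of the closed point of the spectrum of its valuation ring. For a section $s$ of a line bundle, $w(s)\in[0,\infty]$ is computed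 in a trivialization at $c_X(w)$, and we write $\log|s|(w)=-w(s)$. Note that
$$w(s)=0\iff s \text{ does not vanish at } c_X(w).\tag{2.1}$$

**Divisorial valuations.** $X^{\mathrm{div}}$ is the set of valuations $t\,\mathrm{ord}_E$ with $t\in\mathbb Q_{>0}$ and $E$ a prime divisor on a normal projective variety $Y$ with a birational morphism $Y\to X$. Allowing $t\in\mathbb R_{>0}$ gives $X^{\mathrm{div}}_{\mathbb R}$. For example, if $E$ is the exceptional divisor over a point $p$ of $\mathbb P^3$, then $\mathrm{ord}_E(s)$ is the multiplicity of $s$ at $p$, and the center is $p$. If $C$ is an irreducible curve in a smooth threefold $Y$ with a birational morphism $\pi:Y\to X$, then the multiplicity $\mathrm{ord}_C$ along the generic point of $C$ is the order along the exceptional divisor dominating $C$ in the blow-up of $C$. So $\mathrm{ord}_C\in X^{\mathrm{div}}$, and its center on $X$ is the generic point of $\pi(C)$.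

**Plurisubharmonic functions.** We follow Boucksom–Jonsson, *Global pluripotential theory over a trivially valued field*. A Fubini–Study (FS) function for $L$ is $m^{-1}\max_j(\log|s_j|+\lambda_j)$ with finitely many $s_j\in H^0(X,mL)$ without common zeros and $\lambda_j\in\mathbb Q$ (or $\mathbb R$; this makes no difference below). For $L$ ample, $\mathrm{PSH}(L)$ consists of the functions $\not\equiv-\infty$ that are pointwise limits of decreasing nets of FS functions for $L$. Equivalently, they are the pointwise limits $\not\equiv-\infty$ of decreasing nets of functions $\varphi_i=m_i^{-1}\max_j(\log|s_{ij}|+\lambda_{ij})$ with $s_{ij}\in H^0(X,m_iL_i)$ not all zero, possibly with common zeros, $L_i\in\mathrm{Pic}(X)_{\mathbb Q}$ and $c_1(L_i)\to c_1(L)$. We shall only need one formula, and its proof works for either description.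

For example, on $\mathbb P^1$ with coordinates $x_0,x_1$ we have $\max(\log|x_0|,\log|x_1|)\equiv0$ by (2.1), since one coordinate does not vanish at the center. So for rational $t>0$ the FS function $\max(\log|x_1|+t,\log|x_0|,\log|x_1|)$ is $w\mapsto\max(t-w(x_1),0)$.

**Green's function and $Z_X$.** For $L$ ample and $\Sigma\subset X^{\mathrm{div}}_{\mathbb R}$ finite,
$$\varphi_{L,\Sigma}:=\sup\{\varphi\in\mathrm{PSH}(L)\mid\varphi\le0\text{ on }\Sigma\}.$$
For $\varphi=\varphi_{L,\Sigma}$, the set $Z_X(\varphi)\subset X$ is the union of the centers $c_X(w)$ of those $w$ with $\varphi(w)<\varphi(v_{\mathrm{triv}})=\sup\varphi$. We write $\mathrm{RPL}(X)$ for the space of $\mathbb R$-piecewise linear functions on $X^{\mathrm{an}}$. The only thing we use about it is the fact, quoted from the source of the problem, that if such a function is $\mathbb R$-PL then its set $Z_X$ is not Zariski dense.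

Boucksom and Jonsson (*Non-Archimedean Green's functions and Zariski decompositions*, arXiv:2304.00144, 2023) have the following proposition: for $(X,L)=(\mathbb P^3,\mathcal O(1))$ there is a finite $\Sigma\subset X^{\mathrm{div}}_{\mathbb R}$ such that $Z_X(\varphi_{L,\Sigma})$ is Zariski dense, and hence $\varphi_{L,\Sigma}\notin\mathrm{RPL}(X)$. The question is whether this can be done with $\Sigma\subset X^{\mathrm{div}}$, that is, with *rational* weights. The answer is yes.

**Theorem A.** Let $B,\eta,p_1,\dots,p_9,E_k$ be as in Section 1, with (1.1). Let $(a_1,\dots,a_9)=(3,3,1,1,2,2,2,2,2)$ and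
$$\Sigma=\{a_k^{-1}\mathrm{ord}_{E_k}:1\le k\le9\}\subset X^{\mathrm{div}},\qquad (X,L)=(\mathbb P^3,\mathcal O(1)).$$
Then $\sup\varphi_{L,\Sigma}=\frac{3(12-\sqrt2)}{142}$, and $Z_X(\varphi_{L,\Sigma})$ is Zariski dense. Hence $\varphi_{L,\Sigma}\notin\mathrm{RPL}(X)$.

**Theorem B.** Let $X$ be a smooth projective $\mathbb C$-variety and $L$ an ample line bundle on it.

* If $\dim X\ge3$, there is a finite $\Sigma\subset X^{\mathrm{div}}$ with $Z_X(\varphi_{L,\Sigma})$ Zariski dense.
* If $\dim X\in\{1,2\}$, then $Z_X(\varphi_{L,\Sigma})$ is not Zariski dense for any nonempty finite $\Sigma\subset X^{\mathrm{div}}_{\mathbb R}$.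

## 3. The Green's function computed by sections

This section replaces plurisubharmonic functions by orders of vanishing of sections. For $m\ge1$ and $0\ne s\in H^0(X,mL)$ put
$$\lambda_\Sigma(s):=\tfrac1m\min_{v\in\Sigma}v(s)\ \ge0 .$$

**Lemma 3.1.** For $L$ ample, every finite nonempty $\Sigma\subset X^{\mathrm{div}}_{\mathbb R}$ and every $w\in X^{\mathrm{an}}$,
$$\varphi_{L,\Sigma}(w)=F_L(w):=\sup\Bigl\{\lambda_\Sigma(s)-\tfrac1mw(s)\;:\;m\ge1,\ 0\ne s\in H^0(X,mL)\Bigr\}.\tag{3.1}$$

**Proof.** We use repeatedly that if $(s_j)$ generate a line bundle, then $\max_j\log|s_j|\equiv0$, by (2.1).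

**The inequality "$\ge$".** The purpose is to turn a section into a competitor. Let $0\ne s\in H^0(X,mL)$. Replacing $s$ by a power changes neither $\lambda_\Sigma(s)$ nor $\frac1mw(s)$, so we may assume that $mL$ is generated by global sections $(s_j)$. For rational $\lambda\le\lambda_\Sigma(s)$ the function
$$\max\bigl(m^{-1}\log|s|+\lambda,\ m^{-1}\max_j\log|s_j|\bigr)=\max\bigl(m^{-1}\log|s|+\lambda,\ 0\bigr)$$
is FS. On $v\in\Sigma$ its first entry is $\lambda-\frac1mv(s)\le\lambda-\lambda_\Sigma(s)\le0$, so it is $\le0$ on $\Sigma$. At $w$ it is $\ge\lambda-\frac1mw(s)$. Let $\lambda\uparrow\lambda_\Sigma(s)$.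

**The inequality "$\le$".** The purpose is to bound every competitor by sections. Let $\varphi\in\mathrm{PSH}(L)$ with $\varphi\le0$ on $\Sigma$, let $\varphi_i\downarrow\varphi$ be as in the second description (the first is a special case), and let $\varepsilon\in\mathbb Q_{>0}$. As $\Sigma$ is finite, for large $i$ we have $\varphi_i\le\varepsilon$ on $\Sigma$. As $(1+\varepsilon)c_1(L)-c_1(L_i)\to\varepsilon c_1(L)$ and ampleness is open, $(1+\varepsilon)L-L_i$ is ample for large $i$. Fix such an $i$. For $q\ge1$ divisible enough, $m:=m_iq$ is such that $m((1+\varepsilon)L-L_i)$ is a line bundle generated by global sections $t_l$. Then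
$$m\varphi_i=\max_j\bigl(\log|s_{ij}^q|+q\lambda_{ij}\bigr)+\max_l\log|t_l|=\max_{j,l}\bigl(\log|s_{ij}^qt_l|+q\lambda_{ij}\bigr).$$
So, discarding zero sections and renaming, $\varphi_i=m^{-1}\max_j(\log|s_j|+\lambda_j)$ with $0\ne s_j\in H^0(X,m(1+\varepsilon)L)$. From $\varphi_i\le\varepsilon$ on $\Sigma$ we get $\frac{\lambda_j}m\le\varepsilon+\frac1m\min_{v\in\Sigma}v(s_j)$ for each $j$. The sections $s_j$ have degree $m'=m(1+\varepsilon)$ in $L$ and $\frac1m=\frac{1+\varepsilon}{m'}$, so
$$\varphi(w)\le\varphi_i(w)\le\varepsilon+(1+\varepsilon)\max_j\Bigl(\lambda_\Sigma(s_j)-\tfrac1{m'}w(s_j)\Bigr)\le\varepsilon+(1+\varepsilon)F_L(w).$$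
If $F_L(w)=\infty$ there is nothing to prove; otherwise let $\varepsilon\to0$. $\square$

Three consequences. First, $\varphi_{mL,\Sigma}=m\varphi_{L,\Sigma}$. Second, since $v_{\mathrm{triv}}(s)=0$ for $s\ne0$,
$$\varphi_{L,\Sigma}(v_{\mathrm{triv}})=\sup\varphi_{L,\Sigma}=\sup_s\lambda_\Sigma(s).\tag{3.2}$$
Third, a point $w$ contributes to $Z_X$ exactly when sections nearly attaining the supremum in (3.2) are forced to vanish along $w$ by a definite amount.

## 4. One point, two points, and varieties of dimension at most two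

**One point.** Let $X=\mathbb P^3$, $L=\mathcal O(1)$, $\Sigma=\{t\,\mathrm{ord}_E\}$ with $E$ over a point $p$, and let $w(I_p)$ be the minimum of $w(\ell)$ over linear forms $\ell$ vanishing at $p$. A form of degree $m$ has multiplicity at most $m$ at $p$, so $\lambda:=\lambda_\Sigma(s)\in[0,t]$. Since $s$ lies locally in the power of $I_p$ given by its multiplicity $m\lambda/t$, we have $\frac1mw(s)\ge\frac\lambda tw(I_p)$. Hence $\lambda-\frac1mw(s)\le\lambda(1-w(I_p)/t)\le\max(0,t-w(I_p))$. Equality is approached: a linear form through $p$ gives $t-w(I_p)$, and one not vanishing at $c_X(w)$ gives at least $0$. So $\varphi_{L,\Sigma}(w)=\max(0,t-w(I_p))$ and $Z_X=\{p\}$.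

**Two points.** Let $\Sigma=\{\mathrm{ord}_{E_1},\mathrm{ord}_{E_2}\}$ for points $p_1\ne p_2$ of $\mathbb P^3$, and let $\ell$ be the line joining them. A plane through $\ell$ has $\lambda_\Sigma=1$, and $\lambda_\Sigma\le1$ always, so $\sup\varphi_{L,\Sigma}=1$. If $c_X(w)\notin\ell$, some plane through $\ell$ does not vanish at $c_X(w)$, so $\varphi_{L,\Sigma}(w)=1$. Thus $Z_X\subset\ell$. Now look at $w=\mathrm{ord}_\ell$. Let $s$ have degree $m$ and $\lambda=\lambda_\Sigma(s)$. Restrict $s$ to a general plane through $\ell$. There it has degree $m$, multiplicity $\ge m\lambda$ at both points, and it contains $\ell$ exactly $a=\mathrm{ord}_\ell(s)$ times. The residual curve has degree $m-a$ and multiplicities $\ge m\lambda-a$, so Bézout with $\ell$ gives $m-a\ge2(m\lambda-a)$, i.e. $a\ge m(2\lambda-1)$. Hence $\lambda-\frac1ma\le\lambda-\max(0,2\lambda-1)\le\frac12$. The product of a plane through $p_1$ not containing $\ell$ and a plane through $p_2$ not containing $\ell$ gives a section with $\lambda_\Sigma\ge\frac12$ and $a=0$. So $\varphi_{L,\Sigma}(\mathrm{ord}_\ell)=\frac12<1$,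 and the closure of $Z_X$ is $\ell$. On the blow-up this is the statement that $H-E_1-E_2$ has degree $1-2=-1$ on the strict transform of $\ell$. A curve on which the extremal class is negative enters $Z_X$. So we want a pseudoeffective class with a dense set of negative curves.

**Dimension one and two: Zariski decomposition forbids density.** We now prove the second half of Theorem B. It shows why $\dim X\ge 3$ is needed.

Let $\Sigma=\{t_k\,\mathrm{ord}_{F_k}\}\ne\emptyset$ with $t_k\in\mathbb R_{>0}$. If some $F$ occurs twice, keep the smaller $t$; this does not change $\lambda_\Sigma$, hence by (3.1) not $\varphi_{L,\Sigma}$. Let $\pi:Y\to X$ be a composition of point blow-ups on which all $F_k$ are prime divisors ($Y=X$ if $\dim X=1$); on a surface such a $\pi$ is obtained by repeatedly blowing up centers. Put $a_k=1/t_k$ and $D_\lambda=\pi^*L-\lambda\sum a_kF_k$. For an ample class $A$ on $Y$, $D_\lambda\cdot A^{\dim X-1}\to-\infty$ as $\lambda\to\infty$. As $D_0$ is nef and the pseudoeffective cone is closed,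
$$\lambda_*:=\max\{\lambda\ge0: D_\lambda\text{ pseudoeffective}\}<\infty$$
is well defined.

**Step 1: $\varphi_{L,\Sigma}\le\lambda_*$ everywhere.** For $0\ne s\in H^0(X,mL)$ we have $\frac1m\mathrm{ord}_{F_k}(s)\ge\lambda_\Sigma(s)a_k$ for all $k$. So $\frac1m\mathrm{div}(\pi^*s)-\lambda_\Sigma(s)\sum a_kF_k$ is effective of class $D_{\lambda_\Sigma(s)}$, and $\lambda_\Sigma(s)\le\lambda_*$. Apply (3.1).

**Step 2: equality outside a fixed proper closed set.** Let $D_{\lambda_*}=P+N$ be the Zariski decomposition of this pseudoeffective $\mathbb R$-divisor: $P$ nef, $N\ge0$ an $\mathbb R$-divisor ($N=0$ if $\dim X=1$). Let $\Theta\ge0$ be $\pi$-exceptional with support the whole exceptional locus, such that $\pi^*L-\varepsilon\Theta$ is ample for some fixed $\varepsilon>0$ ($\Theta=0$ if $Y=X$). Put $V=\pi(\mathrm{Supp}\,N\cup\bigcup F_k\cup\mathrm{Supp}\,\Theta)$, a proper closed subset of $X$; $\pi$ is an isomorphism over $X\setminus V$.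

Let $w\in X^{\mathrm{an}}$ with $c_X(w)\notin V$. For $0<r<1$ put $B_r:=r\lambda_*\sum a_kF_k+rN+(1-r)\varepsilon\Theta$. Then
$$\pi^*L-B_r\equiv(1-r)(\pi^*L-\varepsilon\Theta)+rP$$
is ample, being ample plus nef. By openness of ampleness there is a $\mathbb Q$-divisor $B_r'\ge B_r$ with the same support and $\pi^*L-B'_r$ ample. For $m$ divisible enough, $m(\pi^*L-B_r')$ is a globally generated line bundle. Take a section of it that does not vanish at the point of $Y$ over $c_X(w)$, and multiply it by the canonical section of $mB_r'$. The result is $s\in H^0(Y,m\pi^*L)=H^0(X,mL)$ with $\mathrm{ord}_{F_k}(s)\ge mr\lambda_*a_k$, so $\lambda_\Sigma(s)\ge r\lambda_*$. Moreover $w(s)=0$, because $\mathrm{Supp}\,B'_r\subset\pi^{-1}(V)$. By (3.1), $\varphi_{L,\Sigma}(w)\ge r\lambda_*$. Let $r\to1$: with Step 1, $\varphi_{L,\Sigma}(w)=\lambda_*$.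

**Step 3: conclusion.** The center of $v_{\mathrm{triv}}$ is the generic point, which is not in $V$, so $\varphi_{L,\Sigma}(v_{\mathrm{triv}})=\lambda_*$. Hence every $w$ with $\varphi_{L,\Sigma}(w)<\varphi_{L,\Sigma}(v_{\mathrm{triv}})$ has center in $V$, and $Z_X(\varphi_{L,\Sigma})\subset V$ is not Zariski dense. This proves the second half of Theorem B. $\blacksquare$

## 5. Curves that are negative on an extremal class

We return to $\mathbb P^3$ and turn the observation of the two-point example into a statement. Recall some textbook facts. A class in $N^1(Y)_{\mathbb R}$ is *big* if it is $A+N$ with $A$ ample and $N$ an effective $\mathbb R$-divisor. The big cone is open, the pseudoeffective ("psef") cone is its closure, big plus psef is big, and some positive multiple of a rational big class has a nonzero section. On a blow-up of $\mathbb P^3$ the class $H$ is big.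

The first lemma makes quantitative the remark that an effective divisor with $G\cdot C<0$ contains $C$.

**Lemma 5.1.** For an irreducible curve $C$ in a smooth projective threefold $Y$ there is $\vartheta_C>0$ with $\mathrm{ord}_C(G)\ge\vartheta_C\cdot(-G\cdot C)$ for all effective $\mathbb R$-divisors $G$.

**Proof.** Let $\rho:Y'\to Y$ be a resolution of the blow-up of $C$ that is an isomorphism over the smooth locus of that blow-up. Over the generic point of $C$ the blow-up is smooth with a single exceptional divisor. Let $F$ be the corresponding prime divisor on $Y'$, so $\rho(F)=C$ and $\mathrm{ord}_F=\mathrm{ord}_C$. Let $A$ be very ample on $Y'$. Write $\rho^*G=aF+G'$ with $a=\mathrm{ord}_C(G)$, $G'$ effective and $F\not\subset\mathrm{Supp}\,G'$. Then $G'|_F$ is effective, so $G'\cdot F\cdot A\ge0$. Also $\rho_*(F\cdot A)=rC$, where $r>0$ is the degree of $A$ on a general fibre of $F\to C$. By the projection formula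
$$r\,G\cdot C=\rho^*G\cdot F\cdot A=a\,F^2\cdot A+G'\cdot F\cdot A\ge a\,F^2\cdot A .$$
If $F^2\cdot A<0$, this gives $a\ge\vartheta_C(-G\cdot C)$ with $\vartheta_C=r/(-F^2\cdot A)$. If $F^2\cdot A\ge0$, then $G\cdot C\ge0$ always, and $\vartheta_C=1$ works. $\square$

**Proposition 5.2.** Let $p_1,\dots,p_9\in\mathbb P^3$ be distinct, $\pi:Y\to\mathbb P^3$ their blow-up, $a_1,\dots,a_9\in\mathbb R_{>0}$, $D_\lambda:=H-\lambda\sum_ka_kE_k$, and $\Sigma=\{a_k^{-1}\mathrm{ord}_{E_k}\}$. Suppose that for some $\lambda_*>0$ the class $D_{\lambda_*}$ is psef, and that there are irreducible curves $C_n\subset Y$ with $D_{\lambda_*}\cdot C_n<0$ whose union is Zariski dense in $Y$. Then for $(X,L)=(\mathbb P^3,\mathcal O(1))$ we have $\sup\varphi_{L,\Sigma}=\lambda_*$; for every $n$ there is $\delta_n>0$ with $\varphi_{L,\Sigma}(\mathrm{ord}_{C_n})\le\lambda_*-\delta_n$; and $Z_X(\varphi_{L,\Sigma})$ is Zariski dense in $X$.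

**Proof.** **Step 1: $D_\lambda$ is psef for $0\le\lambda\le\lambda_*$ and not for $\lambda>\lambda_*$.** This locates the extremal class. For $\lambda\le\lambda_*$, $D_\lambda$ is a convex combination of $H$ and $D_{\lambda_*}$. Suppose $D_\lambda$ were psef with $\lambda>\lambda_*$. Then $D_{\lambda_*}=(1-\frac{\lambda_*}\lambda)H+\frac{\lambda_*}\lambda D_\lambda$ would be big, so $D_{\lambda_*}\equiv A+N$ with $A$ ample and $N$ effective. From $D_{\lambda_*}\cdot C_n<0<A\cdot C_n$ we get $N\cdot C_n<0$, so $C_n\subset\mathrm{Supp}\,N$ for all $n$, contradicting density.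

**Step 2: $\varphi_{L,\Sigma}(v_{\mathrm{triv}})=\sup\varphi_{L,\Sigma}=\lambda_*$.** By (3.2) both are $\sup_s\lambda_\Sigma(s)$. For $0\ne s\in H^0(\mathbb P^3,\mathcal O(m))$ the definition of $\lambda_\Sigma$ says $\frac1m\mathrm{ord}_{E_k}(s)\ge\lambda_\Sigma(s)a_k$ for all $k$. So
$$G_s:=\tfrac1m\mathrm{div}(\pi^*s)-\lambda_\Sigma(s)\sum_ka_kE_k\quad\text{is effective, of class }D_{\lambda_\Sigma(s)},\tag{5.1}$$
and $\lambda_\Sigma(s)\le\lambda_*$ by Step 1. Conversely let $0\le\lambda<\lambda_*$. Then $D_\lambda$ is a convex combination of $H$, with positive weight, and the psef class $D_{\lambda_*}$, hence big. As the big cone is open, there are rational $b_k\ge\lambda a_k$ with $H-\sum b_kE_k$ big. So for some $m$ there is $0\ne s\in H^0(\mathbb P^3,\mathcal O(m))$ with $\mathrm{ord}_{E_k}(s)\ge mb_k\ge m\lambda a_k$ for all $k$, i.e. $\lambda_\Sigma(s)\ge\lambda$.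

**Step 3: a uniform drop at $\mathrm{ord}_{C_n}$.** The danger is that sections with $\lambda_\Sigma(s)$ slightly below $\lambda_*$ escape vanishing along the curve; Lemma 5.1 excludes this. Let $C=C_n$, $\beta=-D_{\lambda_*}\cdot C>0$, $e=\sum_ka_kE_k\cdot C$. For $s$ as above put $x=\lambda_*-\lambda_\Sigma(s)\ge0$. As $D_{\lambda_\Sigma(s)}=D_{\lambda_*}+x\sum a_kE_k$, we have $-G_s\cdot C=\beta-xe$. By (5.1), $\lambda_\Sigma(s)\ge0$ and Lemma 5.1,
$$\tfrac1m\mathrm{ord}_C(s)\ge\mathrm{ord}_C(G_s)\ge\max\bigl(0,\vartheta_C(\beta-xe)\bigr).$$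
Hence
$$\lambda_\Sigma(s)-\tfrac1m\mathrm{ord}_C(s)\le\lambda_*-x-\max\bigl(0,\vartheta_C(\beta-xe)\bigr)\le\lambda_*-\delta_n,$$
where $\delta_n:=\vartheta_C\beta/2$ if $e\le0$, and $\delta_n:=\min\bigl(\vartheta_C\beta/2,\ \beta/(2e)\bigr)$ if $e>0$. Indeed, if $e\le0$ then $\beta-xe\ge\beta$. If $e>0$, either $x\ge\beta/(2e)$, or $x<\beta/(2e)$ and $\beta-xe>\beta/2$. Since $\delta_n$ does not depend on $s$, (3.1) gives $\varphi_{L,\Sigma}(\mathrm{ord}_C)\le\lambda_*-\delta_n$.

**Step 4: density.** By Steps 2 and 3, $Z_X(\varphi_{L,\Sigma})$ contains the centers of all $\mathrm{ord}_{C_n}$, i.e. the generic points of the $\pi(C_n)$. The closure of their union contains $\pi\bigl(\overline{\bigcup C_n}\bigr)=\pi(Y)=\mathbb P^3$. $\square$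

Now apply this with $(a_k)=(3,3,1,1,2^5)$. By (1.2), $D=(1+6\sqrt2)D_{\lambda_*}$ with
$$\lambda_*=\frac{3/\sqrt2}{1+6\sqrt2}=\frac3{12+\sqrt2}=\frac{3(12-\sqrt2)}{142}.$$
So **Theorem A follows from Proposition 1.1** and the fact about $\mathrm{RPL}(X)$. It remains to prove Proposition 1.1.

## 6. A hyperbolic isometry and its eigenclasses $D_\pm$

**The lattice.** Let $M=\mathbb ZH\oplus\bigoplus_{k=1}^9\mathbb ZE_k$ with the form $H^2=2$, $E_k^2=-1$, basis orthogonal. Write $(d;m_1,\dots,m_9)$ for $dH-\sum m_kE_k$, so the product of $(d;m)$ and $(d';m')$ is $2dd'-\sum m_km'_k$, and $E_k\cdot(d;m)=m_k$. Put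
$$\kappa=(2;1^9),\quad\kappa^2=-1,\qquad h=(9;4^9)=H+4\kappa,\quad h\cdot\kappa=36-36=0,\quad h^2=162-144=18.$$
On a blow-up $Y$ of nine distinct points the form is geometric: $x\cdot y$ is the triple intersection number $x\cdot y\cdot\kappa$. Indeed $H^2\cdot\kappa=2H^3=2$, $E_k^2\cdot\kappa=-E_k^3=-1$, and mixed products vanish. So it is the intersection form seen on a surface of class $\kappa$, the strict transform of a quadric through the nine points.

Let $W\subset O(M)$ be generated by the permutations of the $E_k$ and the reflection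
$$s(x)=x+(x\cdot\alpha)\alpha,\qquad\alpha=H-E_1-E_2-E_3-E_4,\quad\alpha^2=-2,\quad\alpha\cdot\kappa=0 .$$
All generators fix $\kappa$. The transposition of $E_a,E_b$ is the reflection in $E_a-E_b$; conjugating $s$ by permutations gives the reflections in all $H-E_a-E_b-E_c-E_d$ with $a,b,c,d$ distinct. We use $W$ rather than the whole isometry group because its elements come from geometry (Section 7).

The plan is to find two involutions in $W$ that act on a plane of signature $(1,1)$ as reflections fixing different positive vectors. Their product then stretches an isotropic line.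

**Step 1: an involution fixing $\omega=(5;2^8,4)$.** We have $\omega^2=50-32-16=2$ and $\omega\cdot\kappa=20-16-4=0$. The eight roots
$$E_1-E_2,\ \dots,\ E_7-E_8,\qquad H-E_1-E_2-E_3-E_9$$
are orthogonal to $\omega$ and $\kappa$; for the last one, $10-2-2-2-4=0$ and $4-4=0$. The first seven form a chain. The product of the last root with $E_i-E_{i+1}$ is $1$ for $i=3$ and $0$ for the other $i\le7$. So the Dynkin diagram has a branch node with arms of $1$, $2$ and $4$ further nodes: it is $T_{2,3,5}=E_8$. The roots are therefore independent and span $\langle\omega,\kappa\rangle^\perp\otimes\mathbb Q$, which has dimension $10-2=8$. The longest element of the Weyl group of $E_8$ is $-1$ (Bourbaki, *Lie* VI, Planche VII), and the reflections in the eight roots lie in $W$ and fix $\omega$ and $\kappa$. So $W$ contains $j_\omega$ fixing $\omega,\kappa$ and acting as $-1$ on the span of the roots. On $\kappa^\perp$ this is $j_\omega(x)=-x+(x\cdot\omega)\omega$, since both sides agree on $\omega$ (as $\omega^2=2$) and on the roots.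

**Step 2: move the involution.** Let $u=-E_1-E_2+E_3+E_4=(0;1,1,-1,-1,0^5)$, so $u^2=-4$ and $u\cdot h=u\cdot\kappa=0$. Let
$$y=h+2u=(9;6,6,2,2,4^5),\qquad y^2=18-16=2 .$$
The product of $y$ with $H-E_1-E_2-E_5-E_6$ is $18-6-6-4-4=-2$, and reflecting gives $(7;4,4,2,2,2,2,4,4,4)$. The product of this with $H-E_1-E_2-E_7-E_8$ is $14-16=-2$, and reflecting gives $(5;2^8,4)=\omega$. Conjugating $j_\omega$ by these two reflections we get $j_y\in W$ with $j_y(x)=-x+(x\cdot y)y$ on $\kappa^\perp$.

**Step 3: the element $g$.** Let $\sigma\in W$ be the permutation $(13)(24)$; then $\sigma h=h$, $\sigma u=-u$. Put $g=j_y\sigma\in W$. From $h\cdot y=18$ and $u\cdot y=-8$,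
$$g(h)=-h+18y=17h+36u,\qquad g(u)=j_y(-u)=u+8y=8h+17u .$$

**Step 4: eigenclasses.** Put $t=\frac3{\sqrt2}$, so $t^2=\frac92$, and $\mu=17+8t=17+12\sqrt2>1$, so $\mu^{-1}=17-12\sqrt2=17-8t$. With $D_\pm=h\pm tu$ we have $g(D_\pm)=(17\pm8t)h+(36\pm17t)u$. As $t(17\pm8t)=17t\pm36$, this says
$$gD_\pm=\mu^{\pm1}D_\pm,\qquad D_\pm^2=18-4t^2=0,\quad D_\pm\cdot h=18,\quad D_\pm\cdot\kappa=0,\quad h=\tfrac12(D_++D_-).\tag{6.1}$$
Explicitly
$$D_+=(9;\ 4+t,\ 4+t,\ 4-t,\ 4-t,\ 4^5).$$

**Where $D_+$ alone stops.** In Sections 7–9 we shall see that $D_+$ is psef on $Y$ and negative on a dense family of curves $C_n$. So Proposition 5.2 applies to $D_+$ itself: dividing by $9$, with $\lambda_*=\frac19$ and $(a_k)=(4+t,4+t,4-t,4-t,4^5)$. This gives a finite $\Sigma\subset X^{\mathrm{div}}_{\mathbb R}$ with $Z_X$ dense. But the weights are $1/(4+t)$, $1/(4-t)$ and $1/4$, and the ratio $(4+t)/4$ is irrational, so no common rescaling makes them rational. A different isometry of $M$ would not help either. A rational eigenvalue of an element of $GL(M)$ is $\pm1$, and an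 eigenvector proportional to a rational class has a rational eigenvalue. So an eigenclass that is stretched is never proportional to a rational class.

**The way past.** Proposition 5.2 does not ask the class to be rational up to scale. It asks only that the coefficients of the $E_k$ be in rational proportion; the coefficient of $H$ is absorbed into $\lambda_*$. And there is a direction in which $D_+$ may be moved freely: we shall see that $\kappa\cdot C_n=0$ for all $n$ and that $\kappa$ is effective, so $D_++c\kappa$ has the same properties as $D_+$ for every $c\ge0$. Now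
$$D_++c\kappa=(9+2c;\ 4+c+t,\ 4+c+t,\ 4+c-t,\ 4+c-t,\ (4+c)^5),$$
and if $4+c=qt$ with $q>1$ rational, the proportion is $(q+1):(q+1):(q-1):(q-1):q:\dots:q$. Take $q=2$. Then $c=2t-4=3\sqrt2-4>0$ and $9+2c=1+6\sqrt2$, so
$$D_++c\kappa=(1+6\sqrt2)H-t\,(3E_1+3E_2+E_3+E_4+2E_5+\dots+2E_9)=D.\tag{6.2}$$
This is the class (1.2). It remains to show that $D_+$ is psef and to produce the curves.

## 7. Cremona symmetry makes $D_+$ pseudoeffective

Let $U_0$ be the irreducible space of ordered 9-tuples of distinct points of $\mathbb P^3$. For $p\in U_0$ let $Y_p$ be the blow-up of $\mathbb P^3$ at $p$, so $\mathrm{Pic}(Y_p)=N^1(Y_p)=M$. Let $\mathcal E\subset M$ be the set of $x$ with $h^0(Y_p,x)\ge1$ for **all** $p\in U_0$. Asking for all $p$ is deliberate: the Cremona map moves the points, so we need a statement that is insensitive to their position.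

**Lemma 7.1.** $\mathcal E$ is $W$-stable.

**Proof.** Permuting the points gives isomorphic blow-ups, so $\mathcal E$ is stable under permutations. Let $x\in\mathcal E$; we must show $s(x)\in\mathcal E$.

**Step 1: reduction to general position.** The $Y_p$ form a smooth projective family over $U_0$, so by semicontinuity $\{p:h^0(Y_p,sx)\ge1\}$ is closed. As $U_0$ is irreducible, it suffices to treat $p$ in the dense open set where $p_1,\dots,p_4$ are linearly independent and $p_5,\dots,p_9$ lie on none of the four planes they span. By $\mathrm{PGL}_4$ we may take $p_1,\dots,p_4$ to be the coordinate points. Then $p_5,\dots,p_9$ lie in the open torus. Let $\mathrm{cr}$ be coordinatewise inversion and $p'=(p_1,\dots,p_4,\mathrm{cr}(p_5),\dots,\mathrm{cr}(p_9))$. As $\mathrm{cr}$ is bijective on the torus, $p'\in U_0$.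

**Step 2: $\mathrm{cr}$ becomes an isomorphism in codimension one.** The fan of $\mathbb P^3$ has rays $e_1,\dots,e_4$ with $\sum e_i=0$, where $e_i$ corresponds to the plane $x_i=0$, opposite to $p_i$. Blowing up $p_i$ adds the ray $\sum_{j\ne i}e_j=-e_i$. So $\mathrm{Bl}_{p_1,\dots,p_4}\mathbb P^3$ has rays $\pm e_1,\dots,\pm e_4$, with $e_i$ corresponding to the strict transform $P_i$ of the plane and $-e_i$ to $E_i$. The map $\mathrm{cr}$ is $-1$ on the cocharacter lattice. It therefore restricts to an automorphism of the union of the open torus and the codimension-one orbits, exchanging the orbits of $P_i$ and $E_i$. The complement of that union has codimension 2. Blowing up the torus points $p_5,\dots,p_9$ on one side and their images on the other, we get $f:Y_p\dashrightarrow Y_{p'}$, an isomorphism in codimension 1.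

**Step 3: $f^*=s$.** For $i\le4$,
$$f^*E_i=P_i=H-\sum_{j\le4,\,j\ne i}E_j=E_i+\alpha=s(E_i),$$
and $f^*P_i=E_i$. For $k\ge5$, $f^*E_k=E_k=s(E_k)$. From $H=P_i+\sum_{j\le4,\,j\ne i}E_j$,
$$f^*H=E_i+\sum_{j\le4,\,j\ne i}P_j=3H-2\sum_{j\le4}E_j=H+2\alpha=s(H).$$
(The coefficient of $E_i$ is $1-3=-2$. For $l\ne i$, $E_l$ is subtracted once for each of the two indices $j\ne i,l$.) An isomorphism in codimension 1 between smooth varieties preserves $h^0$ of line bundles, so $h^0(Y_p,sx)=h^0(Y_{p'},x)\ge1$. $\square$

**Proposition 7.2.** $D_+$ is pseudoeffective on $Y_p$ for every $p\in U_0$.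

**Proof.** Quadrics in $\mathbb P^3$ form a 10-dimensional vector space and passing through 8 points imposes at most 8 conditions. So $\omega^{(j)}=2H-\sum_{i\ne j}E_i\in\mathcal E$ for $j=1,\dots,9$. Moreover $\frac12\sum_{j=1}^9\omega^{(j)}=\frac12(18;8^9)=(9;4^9)=h$. By Lemma 7.1 each $g^n\omega^{(j)}$ lies in $\mathcal E$. So on every $Y_p$ the class $g^nh=\frac12\sum_jg^n\omega^{(j)}$ is a nonnegative combination of effective classes. By (6.1),
$$\mu^{-n}g^nh=\tfrac12\bigl(D_++\mu^{-2n}D_-\bigr)\longrightarrow\tfrac12D_+ ,$$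
and the psef cone is closed. $\square$

Nine points of $B$ lie on a quadric, so $\kappa$ is effective on our $Y$. With (6.2) and $c>0$, **part (a) of Proposition 1.1 is proved.**

## 8. The pencil of quadrics through $B$ and its $(-2)$-curves

From now on $B,\eta,p_k$ are as in Section 1 and $Y=Y_p$.

**Points satisfying (1.1) exist.** Let $0\ne(a,b)\in\mathbb Z\times\mathbb Z^9$. If $4a\ne\sum b_k$, then $a\eta-\sum b_kp_k\ne0$ for degree reasons. If $4a=\sum b_k$, then $b\ne0$. Moving a point $p_k$ with $b_k\ne0$ shows that $p\mapsto a\eta-\sum b_kp_k\in\mathrm{Pic}^0(B)$ is nonconstant on $B^9$, so its zero set is a proper closed subset. We avoid countably many such subsets.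

**The pencil.** The ideal of $B$ is generated by two quadrics. So $B$ lies in no plane, and as $h^0(\eta)=4$, $B\subset\mathbb P^3$ is embedded by the complete linear system $|\eta|$. Let $Q_\tau$ $(\tau\in\mathbb P^1)$ be the pencil of quadrics containing $B$. Every $Q_\tau$ is smooth along $B$, since the differentials of the two generators are independent there. It is integral, since otherwise $B$ would lie in a plane. By Bertini all but finitely many $Q_\tau$ are smooth. Let $S_\tau\subset Y$ be the strict transform of $Q_\tau$; as $Q_\tau$ is smooth at $p_k$, the class of $S_\tau$ is $\kappa$. Write $B$ also for the strict transform of $B$ in $Y$. For $\tau\ne\tau'$,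
$$S_\tau\cap S_{\tau'}=B.\tag{8.1}$$
Indeed, away from the $E_k$ this is $Q_\tau\cap Q_{\tau'}=B$. In $E_k=\mathbb P(T_{p_k}\mathbb P^3)$ the distinct lines $\mathbb P(T_{p_k}Q_\tau)$ and $\mathbb P(T_{p_k}Q_{\tau'})$ meet exactly in $\mathbb P(T_{p_k}B)$. So the pencil $\{S_\tau\}\subset|\kappa|$ defines a morphism $\Pi:Y\setminus B\to\mathbb P^1$ with $\Pi^{-1}(\tau)=S_\tau\setminus B$.

**Smooth members.** If $Q_\tau$ is smooth, $S_\tau$ is the blow-up of $\mathbb P^1\times\mathbb P^1$ in nine points. Its Picard group is
$$\Lambda=\mathbb Zf_1\oplus\mathbb Zf_2\oplus\bigoplus_k\mathbb Ze_k,\qquad f_1f_2=1,\ f_i^2=0,\ e_k^2=-1,$$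
and $H|_S=f_1+f_2$, $E_k|_S=e_k$. Hence restriction $M\to\Lambda$ is isometric, and we view $M\subset\Lambda$. The curve $B\subset S_\tau$ has class
$$2f_1+2f_2-\sum e_k=\kappa|_S=-K_S,\qquad B^2=-1,\quad B\cdot H=4 .$$
Put $a_\tau=f_1|_B\in\mathrm{Pic}^2(B)$; then $f_2|_B=\eta-a_\tau$ and $e_k|_B=p_k$. The choice of which ruling is $f_1$ is a *labelling*; exchanging the rulings replaces $a_\tau$ by $\eta-a_\tau$.

**Lemma 8.1.** (i) A smooth $Q_\tau$ is determined by $a_\tau$, and likewise by $\eta-a_\tau$. (ii) If $a\in\mathrm{Pic}^2(B)$ and $2a\ne\eta$, then $a=a_\tau$ for some smooth $Q_\tau$ with suitable labelling.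

**Proof.** (i) The restriction $H^0(Q_\tau,f_1)\to H^0(B,a_\tau)$ has kernel $H^0(Q_\tau,-f_1-2f_2)=0$, and both spaces have dimension 2. So the divisors in $|a_\tau|$ are the intersections of $B$ with the lines of one ruling. Each such divisor, a scheme of length 2, spans its line, and $Q_\tau$ is the union of these lines. The same holds for $f_2$ and $\eta-a_\tau$.

(ii) The system $|a|$ is a base-point-free pencil. By the base-point-free pencil trick, $H^0(a)\otimes H^0(\eta-a)\to H^0(\eta)$ has kernel $H^0(\eta-2a)$, which is $0$ because $\eta-2a$ is nontrivial of degree 0. Both sides have dimension 4, so the map is an isomorphism. Hence $B\subset\mathbb P^3$, embedded by $|\eta|$, lies on the Segre quadric given by $|a|\times|\eta-a|$. This is a smooth quadric through $B$, hence some $Q_\tau$, and one of its rulings restricts to $a$. $\square$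

The next lemma says what a negative curve in a smooth member must look like. The conclusion that matters most is the last one, triviality on $B$: it is a condition on $\tau$.

**Lemma 8.2.** Let $Q_\tau$ be smooth and $C\subset S_\tau$ an irreducible curve with $D_+\cdot C<0$. Then $C\cap B=\emptyset$, $C^2=-2$, and $\mathcal O_S(C)|_B$ is trivial.

**Proof.** $\Lambda$ has signature $(1,10)$ and $B^2=-1$, so $B^\perp\subset\Lambda_{\mathbb R}$ has signature $(1,9)$. As $B=\kappa|_S$, it contains $h$ and $D_+$, with $h^2=18$, $D_+^2=0$, $D_+\cdot h=18$. For $x\in B^\perp$, $x\cdot h=x\cdot(H+4\kappa)=x\cdot H$. We claim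
$$x\in B^\perp,\ x^2\ge0,\ x\cdot H\ge0\ \Longrightarrow\ x\cdot D_+\ge0.\tag{8.2}$$
Write $x=ah+x'$ and $D_+=h+d'$ with $x',d'\perp h$ in $B^\perp$, where the form is negative definite. Then $a\ge0$, $-x'^2\le18a^2$ and $-d'^2=18$, so by Cauchy–Schwarz $x\cdot D_+=18a+x'\cdot d'\ge18a-\sqrt{18a^2}\sqrt{18}=0$.

As $D_+\cdot B=0$, $C\ne B$. Put $b=C\cdot B\ge0$ and $x=C+bB$. Then $x\cdot B=b-b=0$, $x\cdot H=C\cdot H+4b\ge0$, $x^2=C^2+2b^2-b^2=C^2+b^2$, and $D_+\cdot x=D_+\cdot C<0$. So $x^2<0$ by (8.2). Adjunction with $K_S=-B$ gives $C^2=b+2p_a(C)-2\ge b-2$. If $b\ge1$ then $x^2\ge b^2+b-2\ge0$, a contradiction. So $b=0$, and $C^2=x^2<0$. Also $C^2=2p_a(C)-2$ is even and $\ge-2$, hence $C^2=-2$. As $C\ne B$ and $C\cdot B=0$, we have $C\cap B=\emptyset$, so $\mathcal O_S(C)|_B$ is trivial. $\square$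

**Lemma 8.3.** There is a countable set $\mathcal T\subset\mathbb P^1$ such that for $\tau\notin\mathcal T$, $Q_\tau$ is smooth and $D_+\cdot C\ge0$ for every curve $C\subset S_\tau$.

**Proof.** Let $Q_\tau$ be smooth and $C\subset S_\tau$ as in Lemma 8.2, of class $if_1+jf_2-\sum\mu_ke_k$. Triviality on $B$ says $ia_\tau+j(\eta-a_\tau)-\sum\mu_kp_k=0$, i.e.
$$(i-j)a_\tau=\sum\mu_kp_k-j\eta .$$
If $i=j$, independence (1.1) gives $j=0$ and $\mu=0$, so $C$ has class $0$, which is absurd. So $i\ne j$, and for given $(i,j,\mu)$ the equation has finitely many solutions $a_\tau$. There are countably many $(i,j,\mu)$, and $a_\tau$ determines $\tau$ by Lemma 8.1(i). Add the finitely many $\tau$ with $Q_\tau$ singular. $\square$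

So negative curves are rare: very general members contain none. But infinitely many members do contain one.

**Lemma 8.4.** There are pairwise distinct $\tau_n\in\mathbb P^1$ $(n\ge0)$ with $Q_{\tau_n}$ smooth, and irreducible curves $C_n\subset S_{\tau_n}$ with $D_+\cdot C_n<0$.

**Proof.** **Step 1: candidate classes.** The purpose is to transport one negative $(-2)$-class by $g$. The vector $f_1-f_2$ is orthogonal to $M$, and $M\oplus\mathbb Z(f_1-f_2)$ has finite index in $\Lambda$. So $W$ acts on $\Lambda\otimes\mathbb Q$ by isometries extending its action on $M$ and fixing $f_1-f_2$. It preserves $\Lambda$: permutations permute the $e_k$ and fix $f_1,f_2$, and $s$ acts by $x\mapsto x+(x\cdot\alpha)\alpha$ with $\alpha\in M\subset\Lambda$. Let $\delta_0=f_1-e_1-e_2$ and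
$$\delta_n=g^n\delta_0=if_1+jf_2-\sum\mu_ke_k .$$
We have $\delta_0^2=-2$, $\delta_0\cdot\kappa=2-1-1=0$ and $\delta_0\cdot(f_1-f_2)=-1$, and $g$ is an isometry fixing $\kappa$ and $f_1-f_2$. Hence $\delta_n^2=-2$, $\delta_n\cdot\kappa=0$ and $\delta_n\cdot(f_1-f_2)=j-i=-1$, so $i=j+1$. Since $D_\pm\cdot\delta_0=9-2(4\pm t)=1\mp2t$, (6.1) gives
$$D_+\cdot\delta_n=(g^{-n}D_+)\cdot\delta_0=\mu^{-n}(1-2t)<0,\tag{8.3}$$
$$H\cdot\delta_n=h\cdot\delta_n=(g^{-n}h)\cdot\delta_0=\tfrac12\bigl(\mu^n(1+2t)-\mu^{-n}(2t-1)\bigr)>0 .$$
Thus $2j+1=H\cdot\delta_n>0$. From $\delta_n\cdot\kappa=0$ we get $\sum\mu_k=2(i+j)=4j+2$. (For $n=0$ the degree $H\cdot\delta_0$ is $1$; for $n=1$ it is $\frac12\bigl((89+63\sqrt2)-(63\sqrt2-89)\bigr)=89$.)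

**Step 2: a member of the pencil on which $\delta_n$ restricts trivially to $B$.** By Lemma 8.2 such a member is needed. Put $a:=\sum\mu_kp_k-j\eta$. Its degree is $4j+2-4j=2$. Also $2a\ne\eta$, since $2\sum\mu_kp_k=(2j+1)\eta$ is impossible by (1.1), as $2j+1\ne0$. By Lemma 8.1(ii) there is $\tau_n$ with $Q_{\tau_n}$ smooth and $a_{\tau_n}=a$ for a suitable labelling. Put $S=S_{\tau_n}$ and view $\delta=\delta_n$ in $\mathrm{Pic}(S)=\Lambda$. Then
$$\delta|_B=(j+1)a+j(\eta-a)-\sum\mu_kp_k=a+j\eta-\sum\mu_kp_k=0 .$$
For $n=0$ this reads $a=p_1+p_2$, and $Q_{\tau_0}$ is the quadric of the pencil containing the line through $p_1,p_2$, in accordance with Section 1.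

**Step 3: $\delta$ is effective on $S$.** Since $\delta^2=-2$, $\delta\cdot K_S=0$ and $\chi(\mathcal O_S)=1$, Riemann–Roch gives $\chi(\pm\delta)=0$. Riemann–Roch alone is thus not enough; triviality on $B$ supplies the rest. Suppose $h^0(\delta)=0$. From
$$0\to\mathcal O(\delta-B)\to\mathcal O(\delta)\to\mathcal O_B\to0$$
we get $h^1(\delta-B)\ge1$. By Serre duality with $K_S=-B$, $h^1(\delta-B)=h^1(-\delta)$, so $h^1(-\delta)\ge1$. Moreover $h^2(-\delta)=h^0(\delta-B)\le h^0(\delta)=0$. So $\chi(-\delta)=0$ gives $h^0(-\delta)=h^1(-\delta)\ge1$. This contradicts $H\cdot(-\delta)<0$ and $H|_S$ nef. Hence $\delta$ is effective. As $D_+\cdot\delta<0$, some irreducible component $C_n$ has $D_+\cdot C_n<0$.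

**Step 4: the $\tau_n$ are distinct.** Suppose $\tau_n=\tau_m$, with data $(j,\mu)$ and $(j',\mu')$. Then $\sum\mu_kp_k-j\eta$ equals either $\sum\mu_k'p_k-j'\eta$ or $\eta-\bigl(\sum\mu'_kp_k-j'\eta\bigr)$, according to the labellings used. In the first case (1.1) gives $(j,\mu)=(j',\mu')$, so $\delta_n=\delta_m$, and $n=m$ by (8.3). In the second case (1.1) gives $j+j'+1=0$, contradicting $2j+1>0$ and $2j'+1>0$. $\square$

By Lemma 8.2, $\kappa\cdot C_n=B\cdot C_n=0$, where the second product is on $S_{\tau_n}$. With (6.2) this gives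
$$D\cdot C_n=D_+\cdot C_n<0\qquad(n\ge0).\tag{8.4}$$

## 9. Density of the negative curves

**Lemma 9.1.** $\bigcup_nC_n$ is Zariski dense in $Y$; the same holds for $\bigcup_{n\in I_0}C_n$ for every infinite set $I_0$ of indices.

**Proof.** The idea is this. If infinitely many $C_n$ lay in one surface $T$, the pencil would fibre $T$ into curves, and by numerical equivalence negativity on one fibre spreads to every fibre. Then every member of the pencil would contain a negative curve, against Lemma 8.3.

**Step 1: the surface $T$.** By Lemma 8.2 and (8.1), $C_n\cap B=\emptyset$ and $S_{\tau_n}\cap S_{\tau_m}=B$ for $n\ne m$, so the $C_n$ are pairwise distinct. If the union over $I_0$ is not dense, its closure has finitely many irreducible components, all $\ne Y$. So one component $T$ contains $C_n$ for all $n$ in an infinite set $I$. As $T$ contains infinitely many distinct irreducible curves, it is a surface. If $T\subset S_\tau$, then $C_n\subset S_\tau\cap S_{\tau_n}=B$ for any $n\in I$ with $\tau_n\ne\tau$, a contradiction. So $T$ is contained in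 no $S_\tau$, and $\Pi|_{T\setminus B}$ is nonconstant.

**Step 2: a fibration.** Let $\nu:\widetilde T\to T\subset Y$ be a resolution of $T$ such that $\Pi\circ\nu$ extends to a morphism $\widetilde T\to\mathbb P^1$, with Stein factorization $\widetilde T\to\Gamma\to\mathbb P^1$, $\Gamma$ a smooth projective curve. The fibres of $\widetilde T\to\Gamma$ are connected and, by generic smoothness, all but finitely many are smooth. Hence all but finitely many are integral.

**Step 3: every fibre is negative.** For $n\in I$ choose an irreducible curve $\widetilde C_n\subset\nu^{-1}(C_n)$ dominating $C_n$. Since $C_n\cap B=\emptyset$ and $C_n\subset S_{\tau_n}$, the curve $\widetilde C_n$ lies over $\tau_n$. Being connected, it lies in the fibre of $\widetilde T\to\Gamma$ over some $\gamma_n$, and the $\gamma_n$ are distinct because the $\tau_n$ are. Hence for some $n\in I$ the fibre over $\gamma_n$ is integral, and $\widetilde C_n$ is a full fibre. All fibres are numerically equivalent, so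
$$\nu^*D_+\cdot\Psi=\deg(\widetilde C_n/C_n)\,D_+\cdot C_n<0\quad\text{for every fibre }\Psi\text{ of }\widetilde T\to\Gamma .$$

**Step 4: contradiction.** As $\mathcal T$ is countable and $\Gamma\to\mathbb P^1$ is surjective, there is a fibre $\Psi$ lying over some $\tau\notin\mathcal T$. Then $\nu(\Psi)\subset S_\tau$: points not mapping to $B$ map into $\Pi^{-1}(\tau)\subset S_\tau$, and $B\subset S_\tau$. Some component $\Psi'$ of $\Psi$ has $\nu^*D_+\cdot\Psi'<0$. So $\Psi'$ is not contracted, and $\nu(\Psi')\subset S_\tau$ is a curve with $D_+\cdot\nu(\Psi')<0$, contradicting Lemma 8.3. $\square$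

By (8.4) and Lemma 9.1, part (b) of Proposition 1.1 holds; part (a) was proved in Section 7. As shown at the end of Section 5, **Theorem A is proved.** $\blacksquare$

## 10. From $\mathbb P^3$ to every variety of dimension at least three

We prove the first half of Theorem B, first for $\mathbb P^n$ by taking cones, then for general $X$ by a finite projection.

### 10.1. Cones over the example: $(\mathbb P^n,\mathcal O(1))$, $n\ge3$

Let $\Sigma=\{v_k\}$ and $\lambda_*$ be as in Theorem A, and $w_l=\mathrm{ord}_{C_l}$. By Proposition 5.2 we may choose $\delta_l\in(0,\lambda_*)$ with $\varphi_\Sigma(w_l)\le\lambda_*-\delta_l$. Here and below $\varphi_\Sigma$ denotes the Green's function with respect to $\mathcal O(1)$ on the projective space in question. Use coordinates $x_0,\dots,x_3,z_1,\dots,z_{n-3}$ on $\mathbb P^n$.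

**Step 1: Gauss extension.** The purpose is to carry divisorial valuations from $\mathbb P^3$ to $\mathbb P^n$. For a divisorial valuation $v$ on $\mathbb P^3$, choose $i$ with $x_i$ not vanishing at $c(v)$. Let $v'$ be the Gauss extension of $v$ to $\mathbb C(\mathbb P^3)(z_1/x_i,\dots,z_{n-3}/x_i)=\mathbb C(\mathbb P^n)$, i.e. the extension whose value on a polynomial in the $z_j/x_i$ is the minimum of the values of $v$ on the coefficients. Since $v'\ge0$ on the coordinate ring of $\{x_i\ne0\}$, its center lies in this chart. On homogeneous forms,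
$$v'(s)=\min_Iv(s_I)\qquad\text{for }s=\sum_Iz^Is_I(x).\tag{10.1}$$
The center of $v'$ is the generic point of the cone over $\overline{c(v)}$ with vertex $\{x=0\}$. If $v=t\,\mathrm{ord}_E$ with $E\subset Y$, then $v'=t\,\mathrm{ord}_{E\times\mathbb A^{n-3}}$ on $Y\times\mathbb A^{n-3}$ (over the chart), because a polynomial in the $z_j/x_i$ whose coefficients have minimal order $0$ along $E$ restricts to a nonzero polynomial over the function field of $E$. So $v'$ is divisorial with the same weight. For instance, if $v$ is the multiplicity at a point $p\in\mathbb P^3$ and $n=4$, then $v'$ is the multiplicity along the line joining $p$ to the vertex. Let $\Sigma'=\{v_k'\}$.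

**Step 2: values on $\mathbb P^n$.** Let $0\ne s\in H^0(\mathcal O(m))$ and $w=w_l$. Choose $J$ with $s_J\ne0$ and $w'(s)=w(s_J)$, and let $m_J=m-|J|=\deg s_J$. By (10.1), $m\lambda_{\Sigma'}(s)\le\min_kv_k(s_J)$, so
$$m\lambda_{\Sigma'}(s)-w'(s)\le\min_kv_k(s_J)-w(s_J)\le m_J(\lambda_*-\delta_l)\le m(\lambda_*-\delta_l).$$
The second inequality is (3.1) on $\mathbb P^3$ if $m_J\ge1$; if $m_J=0$ the middle term is $0$. Likewise $m\lambda_{\Sigma'}(s)\le m_J\lambda_*\le m\lambda_*$, and the supremum $\lambda_*$ is approached by forms $s\in\mathbb C[x]$, for which $v_k'(s)=v_k(s)$. So $\varphi_{\Sigma'}(w'_l)\le\lambda_*-\delta_l<\lambda_*=\varphi_{\Sigma'}(v_{\mathrm{triv}})$.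

**Step 3: density.** The center of $w_l'$ is the generic point of the cone over $\pi(C_l)$. If $s=\sum z^Is_I$ vanishes on all these cones, then by (10.1) and (2.1) each $s_I$ vanishes on $\bigcup\pi(C_l)$, which is dense in $\mathbb P^3$. So $s=0$. Hence $Z_{\mathbb P^n}(\varphi_{\Sigma'})$ is dense.

### 10.2. Finite projections and characteristic polynomials

Let $X$ be smooth projective of dimension $n\ge3$ and $L$ ample. Choose $m$ with $mL$ very ample and a finite morphism $\nu:X\to\mathbb P^n$ with $\nu^*\mathcal O(1)=mL$ (generic projection); let $e=\deg\nu$. Let $\Sigma\subset(\mathbb P^n)^{\mathrm{div}}$ be the finite set constructed in 10.1 (called $\Sigma'$ there), so $Z_{\mathbb P^n}(\varphi_\Sigma)$ is dense, and let $\lambda_*=\varphi_\Sigma(v_{\mathrm{triv}})$.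

**Step 1: lift $\Sigma$.** Let $\Sigma'$ be the set of all extensions to $\mathbb C(X)$ of elements of $\Sigma$. It is finite, as $\mathbb C(X)/\mathbb C(\mathbb P^n)$ is a finite extension. The residue fields of its elements have transcendence degree $n-1$. Their value groups contain a group $t\mathbb Z$, $t\in\mathbb Q_{>0}$, with finite index, so they are of the form $t'\mathbb Z$ with $t'\in\mathbb Q_{>0}$. By a theorem of Zariski they are divisorial, with rational weights. So $\Sigma'\subset X^{\mathrm{div}}$. If $w'$ extends $w$, then $\nu(c_X(w'))=c_{\mathbb P^n}(w)$.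

**Step 2: push sections down.** The purpose is to compare a section on $X$ with sections on $\mathbb P^n$. For $0\ne s\in H^0(X,kmL)$ write $s=f\,\nu^*\tau^k$ over $\nu^{-1}(U)$, with $\tau$ a generator of $\mathcal O(1)$ on the affine open $U$. Let $f^e+c_1f^{e-1}+\dots+c_e=0$ come from the characteristic polynomial of $f$ over $\mathbb C(\mathbb P^n)$. The $c_i$ are regular on $U$, since $f$ is integral over the normal ring $\mathcal O(U)$. If $\tau$ is replaced by $\epsilon\tau$ with a unit $\epsilon$, then $f$ becomes $\epsilon^{-k}f$ and $c_i$ becomes $\epsilon^{-ki}c_i$. So the $c_i\tau^{ki}$ glue to sections $\sigma_i\in H^0(\mathbb P^n,\mathcal O(ki))$, $1\le i\le e$, and $\sigma_e\ne0$ (it is the norm of $f$ up to sign).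

(i) For $v\in\Sigma$ and all $i$ we have $v(\sigma_i)\ge i\min_{v'|v}v'(s)$. To see this, take $U\ni c_{\mathbb P^n}(v)$, so $v(\sigma_i)=v(c_i)$ and $v'(s)=v'(f)$ for $v'|v$. The roots of the characteristic polynomial in a Galois closure are the images of $f$ under embeddings $\iota$ of $\mathbb C(X)$. For any extension $\tilde v$ of $v$ to the Galois closure, $\tilde v\circ\iota$ is an extension of $v$ to $\mathbb C(X)$. So every root has $\tilde v$-value at least $\min_{v'|v}v'(f)$, and $c_i$ is up to sign the $i$-th elementary symmetric function of the roots. Hence $\lambda_{\Sigma'}(s)\le\lambda_\Sigma(\sigma_i)$ whenever $\sigma_i\ne0$, with $\lambda_{\Sigma'}$ formed with respect to $mL$.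

(ii) For an extension $w'$ of a valuation $w$ of $\mathbb C(\mathbb P^n)$, some $i$ with $\sigma_i\ne0$ satisfies $w'(s)\ge w(\sigma_i)/i$. Otherwise, with $U\ni c_{\mathbb P^n}(w)$, we would have $w'(c_if^{e-i})=w(c_i)+(e-i)w'(f)>e\,w'(f)$ for all $i\ge1$ with $c_i\ne0$. Then $f^e$ would be the unique term of minimal value in the monic equation, which is impossible as the sum is $0$.

**Step 3: compare Green's functions.** Let $w'$ extend $w$, let $s\in H^0(X,kmL)$ be nonzero, and choose $i$ as in (ii). Then
$$\lambda_{\Sigma'}(s)-\tfrac1kw'(s)\le\lambda_\Sigma(\sigma_i)-\tfrac1{ki}w(\sigma_i)\le\varphi_\Sigma(w)$$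
by (i), (ii) and (3.1). So $\varphi_{mL,\Sigma'}(w')\le\varphi_\Sigma(w)$. Also $\varphi_{mL,\Sigma'}(v_{\mathrm{triv}})=\lambda_*$. Here "$\le$" holds by (i) with $i=e$ and (3.2). And "$\ge$" holds by pulling back sections, since $v'(\nu^*\sigma)=v(\sigma)$ gives $\lambda_{\Sigma'}(\nu^*\sigma)=\lambda_\Sigma(\sigma)$.

**Step 4: density on $X$.** Let $w$ run over the divisorial valuations found in 10.1 with $\varphi_\Sigma(w)<\lambda_*$, whose centers are dense in $\mathbb P^n$, and let $w'$ be any extension of $w$. By Step 3, $\varphi_{mL,\Sigma'}(w')<\varphi_{mL,\Sigma'}(v_{\mathrm{triv}})$. The closure $Z$ of the set of centers $c_X(w')$ has closed image under $\nu$, and this image contains all the centers $c_{\mathbb P^n}(w)$. So $\nu(Z)=\mathbb P^n$, hence $\dim Z=n$ and $Z=X$. Finally $\varphi_{mL,\Sigma'}=m\varphi_{L,\Sigma'}$, so $Z_X(\varphi_{L,\Sigma'})=Z_X(\varphi_{mL,\Sigma'})$ is Zariski dense. Together with Section 4 this proves Theorem B. $\blacksquare$
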